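# Fibrations over $\mathbb P^1$ by surfaces with an action of $\operatorname{PSL}_2(\mathbb F_7)$

## 1. Two products, and a family that is not a product

All varieties are over $\mathbb C$, and $G=\operatorname{PSL}_2(\mathbb F_7)$ is the simple group of order $168$. It has a $3$-dimensional irreducible representation; let $V$ be the $G$-module of linear forms spanned by $x,y,z$, so that $G$ acts faithfully on $\mathbb P^2$. It preserves the Klein quartic
$$f(x,y,z)=x^3y+y^3z+z^3x ,$$
hence it also acts on the double plane
$$S=\{t^2+f=0\}\subset\mathbb P(1,1,1,2),$$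
a del Pezzo surface of degree $2$, with $G$ acting trivially on $t$.

We want to know all the ways to fibre a $3$-fold with a $G$-action over $\mathbb P^1$, when the fibration is as simple as possible in the following sense.

**Definition.** A *$G$-Mori fibre space over $\mathbb P^1$* of dimension $3$ is a projective $3$-fold $X$ with a faithful action of $G$ and a $G$-equivariant morphism $\pi:X\to\mathbb P^1$ with connected fibres such that $X$ has terminal singularities and is $G\mathbb Q$-factorial (every $G$-invariant Weil divisor has a Cartier multiple), $-K_X$ is $\pi$-ample, and $\operatorname{rk}\operatorname{Pic}(X)^G=\operatorname{rk}\operatorname{Pic}(\mathbb P^1)^G+1=2$. Two such spaces $(X,\pi)$, $(Y,\pi')$ are *the same* if there are isomorphisms $\phi:X\to Y$, $\psi:\mathbb P^1\to\mathbb P^1$ with $\pi'\phi=\psi\pi$ and an automorphism $\sigma$ of $G$ with $\phi(g\cdot p)=\sigma(g)\cdot\phi(p)$.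

**A first guess.** The group $G$ cannot act nontrivially on $\mathbb P^1$ (fact (F1) below), so it acts on each fibre. The general fibre is a del Pezzo surface with a $G$-action, and we shall see that only $\mathbb P^2$ and $S$ qualify. Neither surface has moduli. So one would first guess that the complete answer is
$$\mathbb P^2\times\mathbb P^1\qquad\text{and}\qquad S\times\mathbb P^1 .$$

Test this on the simplest family one can write with fibre $S$, letting the coefficient of $t^2$ vary. Give $u,v$ the degree $(1,0)$, $x,y,z$ the degree $(0,1)$, and $t$ the degree $(-1,2)$, and consider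
$$uv\,t^2+f(x,y,z)=0 .$$
Over $uv\ne0$ every fibre is isomorphic to $S$. Over $u=0$ the fibre is the cone $\{f=0\}\subset\mathbb P(1,1,1,2)$. At its vertex set $v=t=1$: the group $\mu_2$ that remains acts by $-1$ on $x,y,z$, and the $3$-fold is $\{u+f=0\}/\mu_2$. Eliminating $u$, this is $\mathbb C^3/\{\pm1\}$, a singular point. Both products are smooth, so this is a third example, and the guess is wrong. The fibres over $uv\neq 0$ are all alike, but going once around $u=0$ exchanges $t$ and $-t$.

The same recipe gives an infinite list. For $n\ge0$ let $T$ be the toric variety with Cox ring $\mathbb C[u,v,x,y,z,t]$, $\deg u=\deg v=(1,0)$, $\deg x=\deg y=\deg z=(0,1)$, $\deg t=(-n,2)$, and irrelevant ideal $(u,v)\cap(x,y,z,t)$. Let $\alpha,\beta\in\mathbb C[u,v]$ be binary forms of degree $n$ such that $\alpha\beta$ has $2n$ distinct zeros (for $n=0$: a nonzero constant). Put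
$$\mathcal X_n(\alpha,\beta)=\{\alpha\beta\,t^2+f(x,y,z)=0\}\subset T ,$$
with $G$ acting on $x,y,z$ and trivially on $u,v,t$. Then $\mathcal X_0\cong\mathbb P^1\times S$, and for $n\ge1$ there are exactly $2n$ singular points, all of type $\frac12(1,1,1)$. It is known that $\mathbb P^2\times\mathbb P^1$ and all $\mathcal X_n(\alpha,\beta)$ are $G$-Mori fibre spaces over $\mathbb P^1$; we take this as given.

Is the corrected list complete? One more test shows that the answer is delicate. Move the coefficient to the other side:
$$t^2+uv\,f(x,y,z)=0,\qquad \deg t=(1,2).$$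
It has the same generic fibre as $uvt^2+f=0$ (replace $t$ by $uvt$), but over $u=0$ the fibre is the plane $t=0$ counted twice, and the $3$-fold is singular along the curve $u=t=f=0$. It is not in the list. It is not terminal either, so it does not contradict the following conjecture of Cheltsov–Shramov (the problem is taken from Hamid Abban, "On conjugacy classes of the Klein simple group in Cremona group", arXiv:1310.5548 (2013)): *$\mathbb P^2\times\mathbb P^1$ and the $\mathcal X_n$, $n\ge0$, are the only $\operatorname{PSL}_2(\mathbb F_7)$-Mori fibre spaces over $\mathbb P^1$ in dimension $3$.*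

**Theorem A.** Let $\pi:Y\to\mathbb P^1$ be a $G$-Mori fibre space with $\dim Y=3$. After twisting the action by an automorphism of $G$, $Y$ is $G$-equivariantly isomorphic over $\mathbb P^1$ to $\mathbb P^2\times\mathbb P^1$ or to some $\mathcal X_n(\alpha,\beta)$, $n\ge0$. Hence the Cheltsov–Shramov conjecture holds.

Doubled planes are in fact the only further thing that appears when "terminal" is relaxed to "canonical".

**Theorem B.** Let $B$ be a smooth connected curve with function field $K$. Let $\pi:Y\to B$ be projective and surjective with connected fibres, where $Y$ is a normal $3$-fold with canonical singularities, $-K_Y$ is $\pi$-ample, and $G$ acts faithfully on $Y$ over $B$ (trivially on $B$). No assumption is made on factoriality or Picard rank. Then, up to an automorphism of $G$, exactly one of the following holds.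

1. $Y\cong\mathbb P^2\times B$.
2. There are a unique class $a\in K^*/K^{*2}$, with finite set $R$ of points of odd order, and a unique subset $\Theta\subset R$, with $Y\cong Y_{a,\Theta}$. Here $Y_{a,\Theta}$ has generic fibre $aw^2+f=0$. In $\mathbb P(1,1,1,2)\times B$ it is locally $\{aw^2+f=0\}$ near $p\notin R$ (with $a$ modified by a square to be a unit at $p$), $\{sw^2+f=0\}$ near $p\in R\setminus\Theta$, and $\{w'^2+sf=0\}$ with $w'=sw$ near $p\in\Theta$, where $s\equiv a$ mod squares is a local parameter at $p$.

Conversely, all of these occur. $Y_{a,\Theta}$ is terminal if and only if $\Theta=\varnothing$. For $B=\mathbb P^1$ they are the hypersurfaces $A_1t^2+A_2f=0$ with $A_1A_2$ a squarefree binary form of even degree and $\deg t=\left(\tfrac{\deg A_2-\deg A_1}2,2\right)$; $\mathcal X_n(\alpha,\beta)$ is the case $A_1=\alpha\beta$, $A_2=1$.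

The plan: identify the generic fibre, then decide in how many ways it can be filled in over a missing point of the base. The second part is where the work lies.

## 2. Discrepancies, computed on three singularities

Let $Y$ be normal and $M$ an effective $\mathbb Q$-divisor with $K_Y+M$ $\mathbb Q$-Cartier. A *divisor over $Y$* is a prime divisor $F$ on some normal $W$ with a proper birational morphism $W\to Y$; its image in $Y$ is its *centre*, and only the valuation $\operatorname{ord}_F$ matters. Fix a nonzero rational top form $\omega$ and take $K_Y=\operatorname{div}_Y(\omega)$. The *discrepancy* is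
$$a(F;Y,M)=\operatorname{ord}_F(\omega)-\operatorname{ord}_F(K_Y+M),\tag{1}$$
where $\operatorname{ord}_F(\omega)$ is the coefficient of $F$ in $\operatorname{div}_W(\omega)$. Replacing $\omega$ by $h\omega$ adds $\operatorname{ord}_F(h)$ to both terms, so $\omega$ does not matter. If $F$ is a divisor on $Y$ itself, then $a(F;Y,M)$ is minus its coefficient in $M$; otherwise $F$ is *exceptional*. Write $a(F;Y)=a(F;Y,0)$.

**Definition.** $Y$ is *terminal* (resp. *canonical*) if $a(F;Y)>0$ (resp. $\ge0$) for all exceptional $F$. The pair $(Y,M)$ is *klt* if $a(F;Y,M)>-1$ for all $F$, *plt* if this holds for all exceptional $F$, and *lc* if $a(F;Y,M)\ge-1$ for all $F$.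

We shall use the behavior under finite covers. Let $q:Z\to Q$ be finite and surjective between normal varieties with $K_Z+\Delta_Z=q^*(K_Q+\Delta)$. If a divisor $F'$ over $Z$ dominates $F$ over $Q$ with ramification index $r$, then
$$a(F';Z,\Delta_Z)+1=r\,\bigl(a(F;Q,\Delta)+1\bigr).\tag{2}$$
Every $F$ over $Q$ is dominated by some $F'$. In particular, $(Z,\Delta_Z)$ is lc if and only if $(Q,\Delta)$ is (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Prop. 5.20).

*Examples.* Write $\frac1r(1,1,1)$ for $\mathbb C^3/\mu_r$ with $\mu_r$ acting by scalars. Blow up the origin of $\mathbb C^3$: the exceptional divisor $E'$ has discrepancy $2$ and $\mu_r$ fixes it pointwise, so it is ramified of index $r$ over its image $\Pi$. By (2), $a(\Pi)=\frac3r-1$. The quotient of the blow-up is smooth.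

* $r=2$: $a(\Pi)=\frac12$. Any other exceptional $F$ has discrepancy at least $1$, since it is exceptional over the smooth blow-up. So $\frac12(1,1,1)$ is terminal.
* $r=4$: $a(\Pi)=-\frac14$. So $\frac14(1,1,1)$ is not canonical. It is klt, since $\Pi$ is smooth with coefficient $\frac14<1$ on the smooth blow-up.
* ($A_1$-singularity) $\times$ (smooth curve): blowing up the singular curve gives a smooth variety, and the exceptional divisor has discrepancy $0$. This is canonical and not terminal.

## 3. Small orbits and invariants of low degree do not exist

The irreducible representations of $G$ have dimensions $1,3,3,6,7,8$. The two of dimension $3$ are $V\not\cong V^*$; the outer automorphism interchanges them, and $\operatorname{Out}(G)=\mathbb Z/2$. Recall also $H_2(G,\mathbb Z)=\mathbb Z/2$ (Schur).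

**(F1)** *$G$ has no subgroup of index $2$ or $3$, and no nontrivial homomorphism to $\operatorname{PGL}_2(L)$ or $\operatorname{GL}_2(L)$ for a field $L$ of characteristic $0$.* A subgroup of index $2$ or $3$ would give a nontrivial homomorphism from $G$ to $S_3$, necessarily injective; but $168>6$. A nontrivial homomorphism to $\operatorname{PGL}_2(L)$ would be injective, while finite subgroups of $\operatorname{PGL}_2(\bar L)$ are cyclic, dihedral, $A_4$, $S_4$ or $A_5$. A homomorphism to $\operatorname{GL}_2(L)$ therefore has scalar, hence abelian, hence trivial image.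

**(F2)** *If $G$ acts faithfully on an irreducible surface over an algebraically closed field of characteristic $0$, it fixes no smooth point.* Suppose it fixes a smooth point with maximal ideal $\mathfrak m$. If $g$ acts trivially on $\mathfrak m/\mathfrak m^2$, it acts trivially on every $\mathfrak m^i/\mathfrak m^{i+1}$, so it is unipotent on $\mathcal O/\mathfrak m^n$; having finite order in characteristic $0$, it is trivial there for all $n$, hence trivial. So $G$ embeds in $\operatorname{GL}_2$, contrary to (F1).

**(F3)** *$\dim(\operatorname{Sym}^dV)^G=0$ for $d=1,2,3$, and $(\operatorname{Sym}^4V)^G=\mathbb Cf$. Every nonzero $G$-invariant effective integral divisor on $\mathbb P^2$ has degree at least $4$.* The classes of elements of orders $1,2,3,4,7,7$ have sizes $1,21,56,42,24,24$, and the eigenvalues on $V$ are $(1,1,1)$, $(1,-1,-1)$, $(1,\omega,\omega^2)$ with $\omega$ a primitive cube root of unity, $(1,i,-i)$, $(\zeta,\zeta^2,\zeta^4)$ with $\zeta$ a primitive seventh root of unity, and the conjugate of the last. The character of $\operatorname{Sym}^dV$ is the coefficient of $T^d$ in $1/\det(1-Tg)$: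
$$\frac1{(1-T^2)(1+T)},\qquad \frac1{1-T^3},\qquad \frac{1+T}{1-T^4},\qquad \frac1{1-\theta T+\bar\theta T^2-T^3}$$
for orders $2,3,4,7$, where $\theta=\zeta+\zeta^2+\zeta^4$, $\theta+\bar\theta=-1$, $\theta\bar\theta=2$. For order $7$ the recursion $h_d=\theta h_{d-1}-\bar\theta h_{d-2}+h_{d-3}$ gives $h_1=\theta$, $h_2=\theta^2-\bar\theta=-1$, $h_3=-\theta-2+1=\bar\theta$, $h_4=2+\bar\theta+\theta=1$. Thus:

| $d$ | 1 | 2 | 3 | 4 | 7a | 7b | sum over $G$ |
|---|---|---|---|---|---|---|---|
| 1 | 3 | −1 | 0 | 1 | $\theta$ | $\bar\theta$ | $3-21+42-24=0$ |
| 2 | 6 | 2 | 0 | 0 | −1 | −1 | $6+42-48=0$ |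
| 3 | 10 | −2 | 1 | 0 | $\bar\theta$ | $\theta$ | $10-42+56-24=0$ |
| 4 | 15 | 3 | 0 | 1 | 1 | 1 | $15+63+42+48=168$ |

(The column headings are the orders of the elements.) Dividing by $168$ gives the dimensions. The equation of an invariant divisor is a semi-invariant, hence an invariant because $G$ is perfect.

**(F4)** *The curve $C=\{f=0\}$ is smooth, hence irreducible; the surface $S$ is smooth.* Suppose $f_x=3x^2y+z^3$, $f_y=x^3+3y^2z$, $f_z=y^3+3z^2x$ all vanish. If $x=0$, then $z=0$ by $f_x$ and $y=0$ by $f_z$; the cases $y=0$, $z=0$ are similar. If $xyz\ne0$, put $P=x^3y$, $P'=y^3z$, $P''=z^3x$. Then $xf_x=yf_y=zf_z=0$ reads $3P+P''=P+3P'=P'+3P''=0$, so $P''=-3P$, $P'=9P$, $P=-27P$, and $P=0$, a contradiction. For $S$: it misses $(0{:}0{:}0{:}1)$, and at a singular point $t=0$, so $f=0$ and all derivatives of $f$ vanish.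

**(F5)** *$G$ has no orbit of length at most $3$ on $\mathbb P^2$ or on $S$.* By (F1) the stabilizer would be all of $G$, against (F2).

## 4. The thresholds $\frac43$ and $2$

The facts above say that an invariant divisor in the anticanonical class cannot be very singular: along a curve this needs low degree, at points it needs a short orbit. Two tools are needed. For an effective $\mathbb Q$-divisor $\Delta$ on a smooth surface $\Sigma$, the multiplier ideal $\mathcal J(\Delta)\subset\mathcal O_\Sigma$ has as cosupport exactly the points where $(\Sigma,\Delta)$ is not klt; for example, for a line $\ell$, $\mathcal J(c\ell)=\mathcal O$ if $0\le c<1$ and $\mathcal O(-\ell)$ if $1\le c<2$. Nadel vanishing: if $L$ is a divisor and $L-K_\Sigma-\Delta$ is ample, then $H^i(\mathcal O(L)\otimes\mathcal J(\Delta))=0$ for $i>0$.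

**Lemma 1.** Let $(\Sigma,\alpha)=(\mathbb P^2,\frac43)$ or $(S,2)$, and let $D\sim_{\mathbb Q}-K_\Sigma$ be a $G$-invariant effective $\mathbb Q$-divisor. Then $(\Sigma,cD)$ is klt for all rational $0<c<\alpha$.

The bounds are attained: $\frac34C$ on $\mathbb P^2$ and $\frac12\{t=0\}$ on $S$ are invariant and anticanonical, and stop being klt at exactly $c=\frac43$ and $c=2$.

*Proof.* Suppose $(\Sigma,cD)$ is not klt, with non-klt locus $\Lambda$, the $G$-invariant cosupport of $\mathcal J(cD)$.

**Step 1: $\Lambda$ contains no curve.** If it contains a curve $\Gamma$, then $\Gamma$ has coefficient at least $1$ in $cD$, and by invariance $cD\ge\Gamma'$, the reduced sum of the $G$-orbit of $\Gamma$. On $\mathbb P^2$ this gives $\deg\Gamma'\le3c<4$. On $S$ let $\rho:S\to\mathbb P^2$ be the anticanonical double cover; $\rho_*\Gamma'$ is a nonzero invariant effective integral divisor of degree $\Gamma'\cdot(-K_S)\le cK_S^2=2c<4$. Both contradict (F3).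

**Step 2: $\Lambda$ is not finite either.** Put $L=\mathcal O(1)$, resp. $L=-K_S$. Then $L-K_\Sigma-cD$ is $\mathbb Q$-equivalent to $(4-3c)H$, with $H$ a line, resp. to $(2-c)(-K_S)$, which is ample. By Nadel vanishing the $3$-dimensional space $H^0(L)$ surjects onto $H^0(L\otimes\mathcal O/\mathcal J(cD))$, whose dimension is at least $|\Lambda|$. So $\Lambda$ is a nonempty finite invariant set with at most $3$ points, against (F5). $\square$

## 5. The generic fibre is $\mathbb P^2_K$ or $aw^2+f=0$

Let $\pi:Y\to B$ be as in Theorem B. A $G$-Mori fibre space over $\mathbb P^1$ satisfies those hypotheses, because $G$ acts trivially on $\mathbb P^1$ by (F1).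

As $\pi_*\mathcal O_Y=\mathcal O_B$, the generic fibre $Y_\eta$ is geometrically connected; it is normal, hence geometrically normal in characteristic $0$, hence geometrically irreducible. The generic fibre of a resolution of $Y$ is a smooth surface resolving $Y_\eta$, with discrepancies $\ge0$, and this persists over $\bar K$. So $Y_\eta\otimes\bar K$ has at worst Du Val singularities. Also $-K_{Y_\eta}=-K_Y|_{Y_\eta}$ is ample, and $G$ acts faithfully on $Y_\eta$ over $K$, as $Y_\eta$ is dense in $Y$.

**Lemma 2.** After twisting the action by an automorphism of $G$, $Y_\eta$ is $G$-isomorphic over $K$ either to $\mathbb P^2_K$ with the given action, or to $\{aw^2+f=0\}\subset\mathbb P(1,1,1,2)_K$ with $a\in K^*$ and $G$ acting trivially on $w$.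

*Proof.* Let $\tilde S$ be the minimal resolution of $Y_\eta\otimes\bar K$. It is crepant, so $-K_{\tilde S}$ is nef and big: $\tilde S$ is a weak del Pezzo surface with a faithful $G$-action. Put $d=K_{\tilde S}^2\in\{1,\dots,9\}$. We exclude all values except $9$ and $2$.

**Step 1: $d\ne1$.** By Riemann–Roch and Kawamata–Viehweg vanishing, $h^0(-K)=2$. Write $|-K|=|M|+\Phi$ with $\Phi$ the fixed part; $M$ is nef and nonzero. If $-K\cdot M=0$, the Hodge index theorem gives $M^2<0$, impossible. Since $-K\cdot M-K\cdot\Phi=1$, we get $-K\cdot M=1$ and $-K\cdot\Phi=0$. Now $M^2\equiv K\cdot M$ mod $2$ is odd, so $M^2\ge1$, and $M\cdot(M+\Phi)=1$ with $M\cdot\Phi\ge0$ gives $M^2=1$, $M\cdot\Phi=0$. Then $\Phi\cdot(M+\Phi)=0$ gives $\Phi^2=0$, and with $-K\cdot\Phi=0$ the Hodge index theorem gives $\Phi=0$. So two members spanning the pencil have no common component and meet in exactly one point, the unique base point. $G$ fixes it, against (F2).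

**Step 2: $d\notin\{3,\dots,7\}$.** Here $\tilde S$ is a blow-up of $\mathbb P^2$ at $9-d$ points, possibly infinitely near, and it contains a $(-1)$-curve. We claim that $G$ acts trivially on the negative definite lattice $K^\perp\subset\operatorname{Pic}(\tilde S)$ of rank $9-d$. By simplicity it is enough that an element of order $7$ acts trivially. For $d\ge4$ the rank is at most $5$, and a nontrivial rational representation of $\mathbb Z/7$ has dimension at least $6$. For $d=3$, $K^\perp$ is $E_6$ up to sign, and $|O(E_6)|=2\cdot51840=2^8\cdot3^4\cdot5$ is prime to $7$. So $G$ acts trivially on $K^\perp$ and on $K$, hence on $\operatorname{Pic}(\tilde S)$. It fixes the class of a $(-1)$-curve, hence the curve, which is the only effective divisor in its class. Contracting it gives a fixed smooth point, against (F2).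

**Step 3: $d\ne8$.** Here $\tilde S$ is $\mathbb F_1$, $\mathbb P^1\times\mathbb P^1$ or $\mathbb F_2$. On $\mathbb F_1$ contract the unique $(-1)$-curve and use (F2). On $\mathbb P^1\times\mathbb P^1$ the perfect group $G$ lands in $\operatorname{PGL}_2\times\operatorname{PGL}_2$ and acts trivially by (F1). On $\mathbb F_2$ it preserves the ruling and acts trivially on its base by (F1), so it acts faithfully on the generic fibre of the ruling, a $\mathbb P^1$ over the function field of the base, against (F1).

**Step 4: the case $d=9$.** Here $\tilde S=\mathbb P^2$ contains no $(-2)$-curve, so $Y_\eta\otimes\bar K=\mathbb P^2$. Thus $Y_\eta$ is a Severi–Brauer surface over $K$, and $Y_\eta\cong\mathbb P^2_K$ by Tsen's theorem. We lift $G\to\operatorname{PGL}_3(K)$ to $\operatorname{GL}_3(K)$. The obstruction lies in $H^2(G,K^*)=\operatorname{Hom}(H_2(G,\mathbb Z),K^*)$ (universal coefficients, $H_1(G,\mathbb Z)=0$), which is killed by $2$. Choose matrix lifts $A_g$ with $A_gA_h=c(g,h)A_{gh}$. Taking determinants, $c^3$ is the coboundary of $g\mapsto\det A_g$, so the class is also killed by $3$. Hence it vanishes. The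 resulting $3$-dimensional representation is nontrivial and, as $\mathbb C\subset K$ is algebraically closed, it is defined over $\mathbb C$. By the list of dimensions it is, on linear forms, $V\otimes K$ or $V^*\otimes K$. After a twist it is $V\otimes K$.

**Step 5: the case $d=2$, the double plane.** On a weak del Pezzo surface of degree $2$, $|-K|$ is base point free (Demazure). As $-K_{\tilde S}$ is the pullback of the anticanonical class, $|-K_{Y_\eta}|$ is base point free. By Riemann–Roch and Kawamata–Viehweg vanishing, $h^0(-mK_{Y_\eta})=1+m(m+1)$ for $m\ge0$. Put $U=H^0(Y_\eta,-K)$, of dimension $3$. We get a $G$-equivariant morphism $\rho:Y_\eta\to\mathbb P^2_K$ with $\rho^*\mathcal O(1)=-K$ and $H^0(\mathbb P^2_K,\mathcal O(1))=U$. It is finite because $-K$ is ample, and has degree $K^2=2$.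

The normal surface $Y_\eta$ is Cohen–Macaulay, so $\rho$ is flat and $\rho_*\mathcal O=\mathcal O\oplus\mathcal L$, with $\mathcal L\cong\mathcal O(-e)$ the trace-zero part. From
$$3=h^0(-K)=3+h^0(\mathcal O(1-e)),\qquad 7=h^0(-2K)=6+h^0(\mathcal O(2-e))$$
we get $e=2$. Let $w$ span the line $H^0(\mathcal L(2))\subset H^0(-2K)$. A trace-zero element of a quadratic algebra has its square in the base, so $w^2=q$ with $q\in H^0(\mathbb P^2_K,\mathcal O(4))=\operatorname{Sym}^4U$, and $Y_\eta=\{w^2=q\}\subset\mathbb P(1,1,1,2)_K$.

**Step 6: the case $d=2$, the group action.** All these spaces are canonically $G$-linearized. $G$ acts on $w$ by a character, hence trivially. If $U$ were a trivial module, $G$ would embed in the automorphism group of the degree $2$ cover $\rho$, of order at most $2$. So, as in Step 4, after a twist $U\cong V\otimes K$ with basis $x,y,z$. Since $q=w^2$ is invariant, (F3) gives $q=cf$ with $c\in K$, and $c\ne0$ because $Y_\eta$ is reduced. Put $a=-1/c$. $\square$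

Rescaling $w$ changes $a$ by a square, so only the class of $a$ in $K^*/K^{*2}$ matters.

## 6. One inequality for a missing fibre

From now on $0\in B$ is a point of a smooth affine curve, which we may shrink around $0$, and $s$ is a local parameter at $0$ with no other zero on $B$. We know $Y$ over $B\setminus0$ and want to control the fibre $Y_0$. First, it suffices to know its components as valuations.

**Lemma 3.** (i) Let $Y_1,Y_2$ be normal and projective over $B$, and let $Y_1\dashrightarrow Y_2$ be a $B$-birational map which is an isomorphism over $B\setminus0$ and under which the components of the fibres over $0$ define the same set of valuations. Then it is an isomorphism in codimension $1$. (ii) If moreover $-K_{Y_1},-K_{Y_2}$ are $\mathbb Q$-Cartier and ample over $B$, it is an isomorphism.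

*Proof.* (i) At the generic point of a component of the fibre over $0$, the local rings of $Y_1$ and $Y_2$ are the same discrete valuation ring of the common function field. So the map is a local isomorphism there, and it is an isomorphism between open sets with complements of codimension at least $2$: if two points of the locus of local isomorphism had the same image, the inverse map, defined there, would send it to both. (ii) For suitable $k>0$, $Y_i=\operatorname{Proj}_B\bigoplus_j\pi_*\mathcal O(-jkK_{Y_i})$, and sections of reflexive sheaves are determined in codimension $1$. $\square$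

Next we formulate what is needed of a space with which to compare $Y$.

**Definition.** A *reference model* over $(B,0)$ is a normal $3$-fold $Q$, projective over $B$, with a faithful $G$-action over $B$, such that $K_Q$ is Cartier, $-K_Q$ is ample over $B$, the fibre over $0$ contains exactly one prime divisor $F_Q$, $\operatorname{div}_Q(s)=\mu F_Q$, and there is a number $\alpha>1$ with the following property.

(T) *If $M$ is an effective $G$-invariant $\mathbb Q$-divisor on $Q$ without vertical component and $K_Q+M\sim_{\mathbb Q}0$, then $a(F;Q,F_Q+\alpha M)\ge-1$ for every divisor $F$ over $Q$ whose centre lies over $0$.*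

**Lemma 4.** Let $Q$ be a reference model, and let $Y\to B$ satisfy the hypotheses of Theorem B, with a $G$-equivariant isomorphism $Y|_{B\setminus0}\cong Q|_{B\setminus0}$ over $B\setminus0$. Put $\lambda=a(F_Q;Y)/\mu$. Then $\lambda\ge0$, and every component $F$ of $Y_0$ with $\operatorname{ord}_F\ne\operatorname{ord}_{F_Q}$ satisfies
$$(\alpha-1)\,e+\frac m\mu+\alpha\lambda m\le1,\qquad e=a(F;Q),\quad m=\operatorname{ord}_F(s)\ge1.\tag{3}$$

*Proof.* **Step 1: an invariant divisor on $Y$ that sees neither the fibre nor $F_Q$.** Choose $k>0$ with $-kK_Y$ Cartier and very ample over $B$, and a general $D$ in a finite-dimensional base point free subsystem of $|-kK_Y|$. It contains no component of $Y_0$, and it does not contain the centre on $Y$ of $\operatorname{ord}_{F_Q}$ (which exists as $Y\to B$ is proper). Put $N=k|G|$ and $M_Y=\frac1N\sum_{g\in G}g(D)$. This is $G$-invariant and has the same two properties, because $Y_0$ and that centre are $G$-invariant: $F_Q$ is the only prime divisor of $Q$ over $0$. Fix a rational $3$-form $\omega$ and use $K_Y=\operatorname{div}_Y\omega$, $K_Q=\operatorname{div}_Q\omega$.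 Each $g(D)$ is linearly equivalent to $-kK_Y$, so
$$N(K_Y+M_Y)=\operatorname{div}_Y(h)$$
for some rational function $h$.

**Step 2: transport to $Q$.** Let $M_Q$ be the closure in $Q$ of $M_Y|_{B\setminus0}$. The divisor $N(K_Q+M_Q)-\operatorname{div}_Q(h)$ is supported on $F_Q$, so there is $\lambda'\in\mathbb Q$ with
$$K_Q+M_Q=\tfrac1N\operatorname{div}_Q(h)+\lambda'\operatorname{div}_Q(s).\tag{4}$$
In particular $M_Q$ is $\mathbb Q$-Cartier and $K_Q+M_Q\sim_{\mathbb Q}0$. Let $F$ be a divisor over $Y$, equivalently over $Q$, centred over $0$. By (1), $a(F;Y,M_Y)=\operatorname{ord}_F(\omega)-\frac1N\operatorname{ord}_F(h)$, and $a(F;Q,M_Q)$ is the same number minus $\lambda'\operatorname{ord}_F(s)$. So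
$$a(F;Y,M_Y)=a(F;Q,M_Q)+\lambda'\operatorname{ord}_F(s).\tag{5}$$

**Step 3: the sign.** Put $F=F_Q$ in (5). As $M_Q$ has no vertical component, $a(F_Q;Q,M_Q)=0$; as $M_Y$ does not contain the centre of $F_Q$, $a(F_Q;Y,M_Y)=a(F_Q;Y)$. So $a(F_Q;Y)=\mu\lambda'$, that is $\lambda'=\lambda$, and this is $\ge0$ because $Y$ is canonical.

**Step 4: the inequality.** Let $F$ be as in the statement and $\nu=\operatorname{ord}_F(M_Q)$. Since $F$ is a divisor on $Y$ that is not in $M_Y$, $a(F;Y,M_Y)=0$, and (5) gives $0=e-\nu+\lambda m$. Property (T) for $M=M_Q$ gives $e-\frac m\mu-\alpha\nu\ge-1$, because $F_Q=\frac1\mu\operatorname{div}_Q(s)$. Substitute $\nu=e+\lambda m$. $\square$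

Canonicity of $Y$ was used only in Step 3, for the sign of $\lambda$.

## 7. Smooth central fibre: uniqueness of the filling

Two reference models come from smooth families.

* **(I)** $Q=\mathbb P^2\times B$, $F_Q=\mathbb P^2\times0$, $\mu=1$, $\alpha=\frac43$.
* **(I′)** $a$ a unit on $B$: $Q=\{aw^2+f=0\}\subset\mathbb P(1,1,1,2)\times B$, smooth over $B$, $F_Q\cong S$, $\mu=1$, $\alpha=2$.

**Lemma 5.** These are reference models. If $Y$ is as in Lemma 4 for one of them, the given isomorphism extends to $Y\cong Q$.

*Proof.* **Step 1: property (T).** Let $M$ be as in (T) and $0<c<\alpha$ rational. Since $F_Q=\operatorname{div}(s)$ is principal, adjunction gives $K_Q|_{F_Q}=K_{F_Q}$. So $M|_{F_Q}$ is effective, $G$-invariant and $\sim_{\mathbb Q}-K_{F_Q}$, and $(F_Q,cM|_{F_Q})$ is klt by Lemma 1. By inversion of adjunction (Kollár–Mori, Thm 5.50) $(Q,F_Q+cM)$ is plt near $F_Q$, hence lc near $F_Q$. So $a(F;Q,F_Q+cM)\ge-1$ for every $F$ centred over $0$, for all rational $c<\alpha$. This discrepancy is an affine function of $c$, so the inequality holds for $c=\alpha$. The other requirements are clear.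

**Step 2: no other component.** Suppose $Y_0$ has a component $F$ with $\operatorname{ord}_F\ne\operatorname{ord}_{F_Q}$. Then $F$ is exceptional over the smooth $Q$, so $e\ge1$. With $\mu=1$, $m\ge1$, $\lambda\ge0$, $\alpha>1$, the left side of (3) is at least $(\alpha-1)+1>1$, a contradiction. So $F_Q$ is the only component, and Lemma 3 applies. $\square$

## 8. Points of odd order: the cone is a poor reference

By Lemma 2 one local situation remains: the generic fibre is $aw^2+f=0$ with $\operatorname{ord}_0(a)$ odd. Changing $a$ by a square and shrinking $B$ we may take $s=a$ to be a parameter at $0$ without other zeros. We know one filling,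
$$X=\{sw^2+f=0\}\subset\mathbb P(1,1,1,2)\times B .$$

**(F6)** *$X$ is terminal, $-K_X=\mathcal O(1)$ is ample over $B$, and the fibre $X_0$ is the irreducible reduced cone $\{f=0\}\subset\mathbb P(1,1,1,2)$.* The point $(0{:}0{:}0{:}1)$ lies on $X$ only over $0$, where $X$ is $\{s+f=0\}/\mu_2\cong\frac12(1,1,1)$, terminal by Section 2. At a singular point elsewhere, say with $x=1$, the derivatives of $sw^2+f(1,y,z)$ with respect to $s,y,z$ give $w^2=0$, $f_y=f_z=0$; then $f=0$ from the equation and $f_x=0$ by Euler's relation, against (F4). The canonical class comes from adjunction: $-5+4=-1$. The last claim follows from (F4).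

The sensible first attempt is to use $X$ as a reference model and repeat Section 7. It stops at property (T). Let $\Pi$ be the exceptional divisor of the blow-up of the vertex. Then $a(\Pi;X)=\frac12$. On the cover $\mathbb C^3$ the quartic $f$ vanishes to order $4$ along the exceptional divisor, which is ramified of index $2$, so
$$\operatorname{ord}_\Pi(s)=\operatorname{ord}_\Pi(f)=2,\qquad a(\Pi;X,X_0)=\tfrac12-2=-\tfrac32<-1 .$$
So $(X,X_0)$ is not lc even before any $M$ is added: inversion of adjunction has nothing to start from. The vertex is a point fixed by $G$, which (F2) forbids only at smooth points.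

The natural repair is to make the fibre smooth by the base change $B'=\{r^2=s\}$, where $rw=W$ turns the equation into $W^2+f=0$, and to compare with $S\times B'$ there. This stops at the other input, the sign of $\lambda$: the base change of a canonical $Y$ need not be canonical. It already fails for $Y=X$; we check this at the end of Section 9. What works is to leave $Y$ alone and to bring $S\times B'$ down to $B$ instead.

## 9. A doubled plane as reference

Let $B'=\{r^2=s\}$, a smooth curve, and
$$Z=S\times B'=\{W^2+f=0\},\qquad \tau:(W,r)\mapsto(-W,-r),\qquad q:Z\to Q=Z/\tau .$$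
The involution $\tau$ commutes with $G$, so $G$ acts on $Q$ over $B$. Over $B\setminus0$ the function $w=W/r$ is $\tau$-invariant and satisfies $sw^2=W^2$; it identifies $Q|_{B\setminus0}$ with $\{sw^2+f=0\}|_{B\setminus0}=X|_{B\setminus0}$.

**Lemma 6.** (i) $Q=\{w'^2+sf=0\}\subset\mathbb P(1,1,1,2)\times B$ with $w'=rW=sw$. (ii) $Q$ is smooth except along a curve isomorphic to $C$, where it is locally ($A_1$-singularity) $\times$ (smooth curve). So it is Gorenstein, canonical and not terminal. Blowing up $\operatorname{Sing}Q$ gives a smooth crepant $\tilde Q\to Q$ with irreducible exceptional divisor $E$; every exceptional $F\ne E$ over $Q$ has $a(F;Q)\ge1$, and $a(E;Q)=0$. (iii) $Q$ is a reference model with $\mu=2$, $\alpha=2$.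

*Proof.* **Step 1: the equation.** Let $H=\{w'^2+sf=0\}$. It misses $(0{:}0{:}0{:}1)$. At a singular point the derivatives give $w'=0$, $f=0$ and $s f_x=sf_y=sf_z=0$, so $s=0$ by (F4). So $H$ is singular exactly along the curve $s=w'=f=0$; being a hypersurface in a smooth variety that is regular in codimension $1$, it is normal. The map $(x,y,z,W,r)\mapsto(x,y,z,rW,r^2)$ sends $Z$ to $H$, since $r^2W^2+r^2f=0$. It is finite, $\tau$-invariant, and of degree $2$ (for $s\ne0$, choose $r=\pm\sqrt s$, then $W=w'/r$). So $Q\to H$ is finite and birational onto a normal variety, hence an isomorphism.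

**Step 2: singularities.** A point of $Z$ is fixed by $\tau$ if and only if $r=0$ and $W=0$, since $x,y,z$ do not all vanish on $S$. So the fixed locus is $C=\{r=W=f=0\}$. Near it $W$, $r$ and a coordinate along $C$ are local coordinates on $Z$, and $\tau$ acts as $(-1,-1,1)$. So $q$ is étale in codimension $1$ and $Q$ is as described. By Section 2 the blow-up of $\operatorname{Sing}Q\cong C$ is smooth and crepant. Its exceptional divisor $E$ is a $\mathbb P^1$-bundle over $C$, hence irreducible. An exceptional $F\ne E$ over $Q$ is exceptional over the smooth $\tilde Q$, and by crepancy $a(F;Q)=a(F;\tilde Q)\ge1$.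

**Step 3: the central fibre.** Put $S_0=S\times\{0\}$ and $F_Q=S_0/\tau$, the only prime divisor of $Q$ over $0$. As $q$ is étale in codimension $1$, $q^*F_Q=S_0$ and $q^*K_Q=K_Z$. From $s=r^2$ we get $\operatorname{div}_Z(s)=2S_0$, so $\operatorname{div}_Q(s)=2F_Q$ and $\mu=2$. Since $-K_Z$ is ample over $B$ and $q$ is finite and surjective, $-K_Q$ is ample over $B$. In the equation of Step 1, the fibre is the plane $w'=0$ doubled.

**Step 4: property (T).** Let $M$ be as in (T). Since $K_Q$ is Cartier, $M$ is $\mathbb Q$-Cartier. Put $M_Z=q^*M$. It is $G$-invariant without vertical components, and $K_Z+M_Z=q^*(K_Q+M)\sim_{\mathbb Q}0$. Now $S_0=\operatorname{div}(r)$ is principal, so $K_Z|_{S_0}=K_{S_0}$, and $M_Z|_{S_0}$ is effective, $G$-invariant and $\sim_{\mathbb Q}-K_{S_0}$. By Lemma 1, $(S_0,cM_Z|_{S_0})$ is klt for rational $0<c<2$, and by inversion of adjunction $(Z,S_0+cM_Z)$ is plt, hence lc, near $S_0$. As $K_Z+S_0+cM_Z=q^*(K_Q+F_Q+cM)$, formula (2) shows that $(Q,F_Q+cM)$ is lc near $F_Q$. So for $F$ centred over $0$ we have $a(F;Q,F_Q+cM)\ge-1$ for all rational $c<2$, and for $c=2$ in the limit. $\square$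

*How $X$ and $Q$ are related.* On the blow-up of the cover $\mathbb C^3$ of the vertex of $X$ write $x=\xi$, $y=\xi y_1$, $z=\xi z_1$, with $w=1$ and $s=-\xi^4f(1,y_1,z_1)$. The map $X\dashrightarrow Q$, $w'=sw$, is $(\xi:\xi y_1:\xi z_1:s)=(1:y_1:z_1:-\xi^2f(1,y_1,z_1))$, so the divisor $\xi=0$ dominates the plane $F_Q=\{s=w'=0\}$. Hence $\Pi$ and $F_Q$ are the same valuation.

*The base change of $X$ is not canonical.* Let $X'=X\times_BB'=\{r^2w^2+f=0\}$, with projection $p:X'\to X$. At a singular point with $x=1$ the derivatives give $rw^2=0$ and $f_y=f_z=0$, and then $f=0$, against (F4). So $X'$ is singular only at the vertex, where it is the quotient by $\mu_2$ of the isolated hypersurface singularity $r^2+f=0$; in particular it is normal. Since $p^*X_0=2\operatorname{div}(r)$, we have $K_{X'}=p^*(K_X+\frac12X_0)$. The divisor $S_0$ dominates $F_Q=\Pi$ with ramification index $1$, because $q^*F_Q=S_0$. So by (2)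
$$a(S_0;X')=a(\Pi;X,\tfrac12X_0)=\tfrac12-\tfrac12\cdot2=-\tfrac12<0 .$$

## 10. Exactly two canonical fillings at an odd point

**Proposition 7.** Let $s=a$ be a parameter at $0$ as in Section 8. Let $Y\to B$ satisfy the hypotheses of Theorem B, with $B$ small affine around $0$, and let $Y|_{B\setminus0}\cong Q|_{B\setminus0}$ be a $G$-equivariant isomorphism over $B\setminus0$. Then it extends to $Y\cong X$ or to $Y\cong Q$. If $Y$ is terminal, then $Y\cong X$.

*Proof.* **Step 1: only $E$ can be new.** Let $F$ be a component of $Y_0$ with $\operatorname{ord}_F\ne\operatorname{ord}_{F_Q}$. It is exceptional over $Q$. With $\mu=\alpha=2$, (3) reads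
$$e+\frac m2+2\lambda m\le1 .\tag{6}$$
Since $m\ge1$ and $\lambda\ge0$, $e\le\frac12$. As $e$ is an integer $\ge0$, $e=0$, and $F=E$ by Lemma 6. So the set of components of $Y_0$ is $\{F_Q\}$, $\{E\}$ or $\{F_Q,E\}$.

**Step 2: the set $\{F_Q\}$.** Lemma 3 gives $Y\cong Q$, and then $Y$ is not terminal.

**Step 3: the set $\{F_Q,E\}$ is impossible.** These are also the components of $\tilde Q_0$, and $\tilde Q\to Q$ is an isomorphism over $B\setminus0$. By Lemma 3(i), $Y$ and $\tilde Q$ are isomorphic in codimension $1$. Since $\tilde Q\to Q$ is crepant, for suitable $k>0$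
$$Y=\operatorname{Proj}\bigoplus_jH^0(\tilde Q,-jkK_{\tilde Q})=\operatorname{Proj}\bigoplus_jH^0(Q,-jkK_Q)=Q,$$
compatibly with the birational map. But $E$ is a divisor on $Y$ and not on $Q$.

**Step 4: the set $\{E\}$.** We must show that the components of $X_0$ form the same set. By (F6), $X$ itself satisfies the hypotheses of the proposition, so Steps 1–3 apply to it. Its set is not $\{F_Q,E\}$ by Step 3. It is not $\{F_Q\}$, since then $X\cong Q$ by Step 2, while $X$ is terminal and $Q$ is not. So it is $\{E\}$, and $Y\cong X$ by Lemma 3.

All these isomorphisms extend the given $G$-equivariant birational map, so they are $G$-equivariant. $\square$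

As a check of (6) on $Y=X$: $a(F_Q;X)=a(\Pi;X)=\frac12$, so $\lambda=\frac14$; for $F=E$ we have $e=0$, and $m=1$ because $X_0$ is reduced. The left side is $\frac12+2\cdot\frac14=1$, so (6) is an equality.

## 11. Gluing over $\mathbb P^1$: proof of Theorem A

Let $Y\to\mathbb P^1$ be a $G$-Mori fibre space and $K=\mathbb C(\mathbb P^1)=\mathbb C(u/v)$. Apply Lemma 2, after a twist.

**Step 1: localization.** An isomorphism of generic fibres spreads out to a $G$-equivariant isomorphism over a nonempty open subset of $\mathbb P^1$. So each $p\in\mathbb P^1$ has an affine neighbourhood $B$ such that it is an isomorphism over $B\setminus p$, and Lemma 5 or Proposition 7 can be applied at $p$.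

**Step 2: generic fibre $\mathbb P^2_K$.** By Lemma 5(I) the birational map $Y\dashrightarrow\mathbb P^2\times\mathbb P^1$ is an isomorphism over a neighbourhood of every point, hence an isomorphism.

**Step 3: generic fibre $aw^2+f=0$; finding $\alpha\beta$.** Since $\deg\operatorname{div}(a)=0$, the number of points where $a$ has odd order is even, say $2n$. Let $A$ be a squarefree binary form of degree $2n$ vanishing exactly there ($A=1$ if $n=0$). The function $a/A(u/v,1)$ has divisor $2\Delta$ with $\deg\Delta=0$; on $\mathbb P^1$, $\Delta=\operatorname{div}(g)$, so $a/A(u/v,1)$ is a constant times $g^2$, a square. After rescaling $w$ we may take $a=A(u/v,1)$. Write $A=\alpha\beta$ with $\deg\alpha=\deg\beta=n$. In $\mathcal X_n(\alpha,\beta)$ put $w=tv^n$, of degree $(0,2)$: then $\alpha\beta t^2=A(u/v,1)w^2$, so the generic fibre is $\{aw^2+f=0\}$. This gives a $G$-equivariant birational map $Y\dashrightarrow\mathcal X_n(\alpha,\beta)$ over $\mathbb P^1$, inducing an isomorphism of generic fibres.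

**Step 4: comparison at every point.** For $p\in\mathbb P^1$ choose a linear form $\ell$ with $\ell(p)\ne0$. Near $p$, with the coordinate $t\ell^n$ of degree $(0,2)$, $T$ becomes $\mathbb P(1,1,1,2)\times B$ and $\mathcal X_n(\alpha,\beta)$ becomes $\{a_pw^2+f=0\}$ with $a_p=\alpha\beta/\ell^{2n}\equiv a$ mod squares. As $\alpha\beta$ is squarefree, $a_p$ is a unit or a parameter at $p$. So $\mathcal X_n(\alpha,\beta)$ is the model $Q$ of (I′) or the model $X$ of Section 8. Since $Y$ is terminal, Lemma 5 and Proposition 7 show that the map is an isomorphism over a neighbourhood of $p$. As $p$ was arbitrary, $Y\cong\mathcal X_n(\alpha,\beta)$ $G$-equivariantly over $\mathbb P^1$, with $\psi=\operatorname{id}$.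

Since the listed varieties are known to be $G$-Mori fibre spaces, the conjecture holds. $\blacksquare$

Neither the $G\mathbb Q$-factoriality of $Y$ nor $\operatorname{rk}\operatorname{Pic}(Y)^G=2$ was used.

## 12. Canonical singularities: proof of Theorem B

**Step 1: every $Y$ is in the list.** Lemmas 2 and 5 and Proposition 7 were proved under the hypotheses of Theorem B. If $Y_\eta\cong\mathbb P^2_K$, then $Y\cong\mathbb P^2\times B$ as in Section 11. Otherwise let $R$ be the finite set of points where $a$ has odd order. Near $p\notin R$ we change $a$ by a square to a unit and get the model (I′). Near $p\in R$ we get $X=\{sw^2+f=0\}$ or $Q=\{w'^2+sf=0\}$. Let $\Theta$ be the set of points where $Q$ occurs. All identifications extend the one on the generic fibre, so $Y\cong Y_{a,\Theta}$.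

**Step 2: every $Y_{a,\Theta}$ exists.** For each $p$ choose $g_p\in K^*$ so that $a_p=ag_p^2$ is a unit or a parameter at $p$, and an open $B_p\ni p$ on which $a_p$ has no zero or pole except possibly at $p$ and which meets $R$ at most in $p$. On an overlap $B_p\cap B_{p'}$ with $p\ne p'$ there is no point of $R$: such a point would equal both $p$ and $p'$. So there $a_p$ and $a_{p'}$ have even order everywhere, and being zero or of order $1$ at worst, they are units. Then $h=g_p/g_{p'}$ is a unit there. So the models are identified by rescaling $w$ by $h$ (and $w'=sw$), and the cocycle condition holds because $h$ is a quotient. They glue $G$-equivariantly, and another choice of the $a_p$ changes the models only by unit rescalings of $w$. By Sections 7–9 the result has canonical singularities and the stated fibres. It is proper over $B$ with relatively ample $-K$, hence projective over $B$. It is terminal if and only if $\Theta=\varnothing$, by (F6) and Lemma 6.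

**Step 3: uniqueness.** The degree $K^2$ of the generic fibre, $9$ or $2$, separates cases 1 and 2. Let $\varphi:Y_{a,\Theta}\to Y_{a',\Theta'}$ be a $B$-isomorphism, equivariant up to $\sigma\in\operatorname{Aut}(G)$. It induces a $\sigma$-equivariant isomorphism on $H^0(-K)$ of the generic fibres, which is $V\otimes K$ on both sides (linearizations differ by characters, which are trivial). As $V\not\cong V^*$ and outer automorphisms exchange the two, $\sigma$ is inner, say $\sigma(g)=hgh^{-1}$. Replacing $\varphi$ by $h^{-1}\varphi$ we may take $\sigma=1$. By Schur's lemma, $\varphi^*$ acts on $x,y,z$ by one scalar $c\in K^*$. It respects the anticanonical double covers, hence the line $Kw$ of Lemma 2, and so acts on $w$ by a scalar $d\in K^*$. The equation $a'w^2+f$ pulls back to $a'd^2w^2+c^4f$, which must be proportional to $aw^2+f$, so $a=a'd^2/c^4$ and $a'/a\in K^{*2}$. Finally $\Theta$ is the set of points with non-reduced fibre: the fibre over $p\in\Theta$ is $2F_Q$, and all others are $S$ or the reduced cone.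

**Step 4: the case $B=\mathbb P^1$.** Here $|R|$ is even. Take $A_1,A_2$ squarefree with zero sets $R\setminus\Theta$ and $\Theta$; then $\deg A_2-\deg A_1$ is even. The hypersurface $A_1t^2+A_2f=0$ has degree $(\deg A_2,4)$. Write the forms below as functions near $p$ by dividing by a power of a linear form $\ell$ with $\ell(p)\ne0$, the difference in degree being absorbed in $t$. Dividing the equation by $A_2$ gives $(A_1/A_2)t^2+f=0$, which is the stated form for $p\notin\Theta$: the coefficient is a unit off $R$ and a parameter at $p\in R\setminus\Theta$. Near $p\in\Theta$ divide by $A_1$: $t^2+sf=0$ with $s=A_2/A_1$ a parameter. In all cases $a\equiv A_1A_2$ mod squares, so this is $Y_{a,\Theta}$. Conversely, any $A_1,A_2$ with $A_1A_2$ squarefree of even degree arise in this way. $\blacksquare$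

## 13. Isomorphism classes, and the failure for klt singularities

**Isomorphism classes.** *$\mathcal X_n(\alpha,\beta)$ and $\mathcal X_{n'}(\alpha',\beta')$ are the same if and only if $n=n'$ and some element of $\operatorname{PGL}_2(\mathbb C)$ maps the zero set of $\alpha\beta$ onto that of $\alpha'\beta'$.* Given $\phi,\psi,\sigma$, pull the second space back by $\psi$: its class becomes $\psi^*a'$, with odd set $\psi^{-1}(R')$. By Step 3 above, $a$ and $\psi^*a'$ agree mod squares, so $R=\psi^{-1}(R')$. Conversely, if $\psi(R)=R'$, then $\alpha\beta$ and $\psi^*(\alpha'\beta')$ are proportional, since over $\mathbb P^1$ the set $R$ determines the squarefree form up to a constant; rescaling $t$ gives the isomorphism. So, apart from $\mathbb P^2\times\mathbb P^1$, the $G$-Mori fibre spaces over $\mathbb P^1$ correspond bijectively to $\operatorname{PGL}_2(\mathbb C)$-orbits of finite subsets of $\mathbb P^1$ of even cardinality.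

**Canonical and klt.** The case $\Theta\ne\varnothing$ occurs, so the list of Theorem A is not complete for canonical singularities; the variety $t^2+uvf=0$ of Section 1 is an instance. In Theorem B, "canonical" cannot be weakened to "klt". Let
$$Y=\{u\,w=f(x,y,z)\},\qquad \deg u=\deg v=(1,0),\ \deg x=\deg y=\deg z=(0,1),\ \deg w=(-1,4),$$
with irrelevant ideal $(u,v)\cap(x,y,z,w)$ and $G$ acting trivially on $u,v,w$.

* *Fibres.* Where $u\ne0$, $w=f/u$ and the fibre is $\mathbb P^2$. Over $u=0$ it is the irreducible reduced cone $\{f=0\}\subset\mathbb P(1,1,1,4)$.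
* *Singularities.* At $x=y=z=0$ we have $u=0$; set $v=w=1$. There $Y$ is $\{u=f\}/\mu_4\cong\frac14(1,1,1)$. At any other singular point the derivatives give $w=u=0$ and $f_x=f_y=f_z=0$, against (F4). So $Y$ has only quotient singularities, hence is $\mathbb Q$-factorial and klt, but by Section 2 it is not canonical.
* *Rank.* All fibres are irreducible and the generic fibre is $\mathbb P^2_K$, so the class group has rank $2$; it is generated up to finite index by a fibre and by $\mathcal O(0,1)$, both $G$-invariant. So $\operatorname{rk}\operatorname{Pic}(Y)^G=2$.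
* *Anticanonical class.* $-K_Y$ has degree $(1,7)-(0,4)=(1,3)$ and restricts to $\mathcal O(3)$ on fibres, so it is $\pi$-ample.

Thus $Y$ satisfies all conditions of a $G$-Mori fibre space over $\mathbb P^1$ with "terminal" replaced by "klt", and it is in neither list, since every variety in the lists is canonical.

One can watch the proof fail on it. Compare $Y$ near $u=0$ with $Q=\mathbb P^2\times B$, $s=u$ (taking $v=1$). The plane $F_Q$ is the exceptional divisor $\Pi$ over the point $\frac14(1,1,1)$: that divisor has coordinates $(x:y:z)$ and dominates $\mathbb P^2\times0$. So $\lambda=a(F_Q;Y)=-\frac14$, and Step 3 of Lemma 4 no longer gives $\lambda\ge0$. The component $F=Y_0$ is the blow-up of $\mathbb P^2\times B$ along the smooth curve $u=f=0$, as $w=f/u$ is a nonconstant coordinate along it; so $e=m=1$. The left side of (3) is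
$$\tfrac13\cdot1+1+\tfrac43\cdot\left(-\tfrac14\right)\cdot1=1 .$$
The inequality (3), whose derivation does not use the sign of $\lambda$, holds with equality, and the contradiction of Lemma 5 disappears.
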